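\title{Bounded ratios of minors of totally positive matrices can exceed one}

\begin{abstract}
A ratio of two products of minors is bounded if it is bounded above on the totally positive $n\times n$ matrices. In the standard bidiagonal parametrization the ratio becomes a quotient $p/q$ of polynomials, and it has been conjectured that the ratio is bounded if and only if $q-p$ has no negative coefficient. We show that this is false for every $n\ge 78002$: there is a bounded ratio that exceeds $1$ at some totally positive matrix. By cone duality, all bounded ratios are at most $1$ exactly when the logarithms of the minors of every totally positive matrix lie in the cone generated by the tropicalized minors. We build a planar network whose minors violate an inequality that holds tropically, and a rigidity argument shows that the violation cannot be repaired by adding tropical vectors. The proof is an existence proof. The conjecture is true for $n\le 2$.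
\end{abstract}

\section{Introduction}\label{sec:intro}

A real $n\times n$ matrix $A$ is \emph{totally positive} (TP) if every minor of $A$ is positive. Products of minors of such matrices satisfy many inequalities. For $n=2$, positivity of $\det A=a_{11}a_{22}-a_{12}a_{21}$ and of the entries gives
\begin{equation}\label{eq:two}
\frac{a_{12}a_{21}}{a_{11}a_{22}}<1,\qquad \frac{\det A}{a_{11}a_{22}}<1 .
\end{equation}
This paper is about all inequalities of this multiplicative kind.

Write $[n]=\{1,\dots,n\}$. For $I,I'\subseteq[n]$ with $|I|=|I'|$ let $(I|I')(A)=\det A(I|I')$ be the minor with rows $I$ and columns $I'$; the empty minor $(\emptyset|\emptyset)(A)$ is $1$. For a finite sequence $S$ of such pairs $(I|I')$ let $S(A)$ be the product of the corresponding minors. A \emph{ratio of minors} is a formal quotient $R=S/T$ of two such sequences, evaluated as $R(A)=S(A)/T(A)>0$ on TP matrices. The ratio is \emph{bounded} if there is a constant $C$ with $S(A)\le C\,T(A)$ for all $n\times n$ TP matrices $A$.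

To decide such questions one parametrizes the TP matrices. Let $E_{a,b}$ be the matrix units, and for $2\le i\le n$ put $L_i(s)=I+sE_{i,i-1}$ and $U_i(s)=I+sE_{i-1,i}$. Let $\nu=n(n-1)/2$, take $n^2$ indeterminates $z=(l_1,\dots,l_\nu,d_1,\dots,d_n,u_1,\dots,u_\nu)$, let $D=\operatorname{diag}(d_1,\dots,d_n)$, and form the standard bidiagonal factorization
\begin{multline}\label{eq:fact}
A(z)=\bigl(L_n(l_\nu)\bigr)\bigl(L_{n-1}(l_{\nu-1})L_n(l_{\nu-2})\bigr)\cdots\bigl(L_2(l_{n-1})L_3(l_{n-2})\cdots L_n(l_1)\bigr)\;D\\
\times\bigl(U_n(u_1)\cdots U_2(u_{n-1})\bigr)\cdots\bigl(U_n(u_{\nu-2})U_{n-1}(u_{\nu-1})\bigr)\bigl(U_n(u_\nu)\bigr).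
\end{multline}
The $j$-th bracket from the left is $L_{n-j+1}(\cdot)\cdots L_n(\cdot)$, and the $j$-th bracket from the right is $U_n(\cdot)\cdots U_{n-j+1}(\cdot)$. We use the known fact that $A(z)$ is TP whenever all variables are positive, and that every TP matrix is $A(z)$ for some positive $z$.

A ratio $R=S/T$ thus becomes a quotient $p/q$ of the polynomials $p=S(A(z))$ and $q=T(A(z))$. Put $p_R=q-p$, and call a polynomial \emph{subtraction free} if it has no negative coefficient. If $p_R$ is subtraction free, then $q\ge p$ at all positive $z$, so $R\le1$ on TP matrices and $R$ is bounded. For $n=2$,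
\begin{equation}\label{eq:n2}
A(z)=\begin{pmatrix} d_1 & d_1u\\ ld_1 & ld_1u+d_2\end{pmatrix},\qquad \det A(z)=d_1d_2,
\end{equation}
and the two ratios in \eqref{eq:two} have $p_R=d_1d_2$ and $p_R=ld_1^2u$. The following conjecture, posed in \cite{BF}, says that this certificate is always available.

\begin{quote}
\textbf{Conjecture.} A ratio of minors $R$ is bounded if and only if $p_R$ is subtraction free.
\end{quote}

The conjecture implies that every bounded ratio is bounded by $1$. For general polynomials with nonnegative coefficients nothing of the kind holds: $(x+y)^2/(x^2+y^2)$ is bounded on the positive quadrant, and equals $2$ at $x=y$. Boundedness depends only on which monomials occur (Lemma~\ref{lem:bounded}), while the bound $1$ depends on the coefficients. So the conjecture asserts that minors are too rigid to imitate such a quotient. The smallest cases support this, since the conjecture holds for $n\le2$. In large size it fails.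

\begin{theorem}\label{thm:main}
For every $n\ge78002$ there are a bounded ratio $R$ of minors of $n\times n$ matrices and a TP matrix $A$ with $R(A)>1$. Hence $p_R$ is not subtraction free, and the ``only if'' part of the conjecture fails.
\end{theorem}

The ratio $R$ comes from a separation theorem and is not written down. The bound $78002$ is explicit but not optimized. The next theorem collects complements; part (b) is also the first step of the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] For $n\ge78002$ and every $K>0$ there is a bounded ratio $R=S/T$, with polynomials $p,q$, such that $Kq-p$ is not subtraction free.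
\item[(b)] For each $n$: every bounded ratio satisfies $R\le1$ on TP matrices if and only if, for every TP matrix $A$, the vector of logarithms of all minors of $A$ lies in the polyhedral cone $\mathcal C_n$ defined in Section~\ref{sec:cone}.
\item[(c)] The conjecture is true for $n=1$ and $n=2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:cone} proves (b) and (c). It then remains to find a TP matrix whose logarithmic minors are not a sum of tropical vectors. Section~\ref{sec:network} introduces the planar network that produces it and shows the obstruction in a model that can be solved in a few lines. Sections~\ref{sec:paths}--\ref{sec:adapted} reduce the real problem to the shape of the model, Section~\ref{sec:rigid} solves it with all error terms, and Section~\ref{sec:end} passes to all $n\ge78002$. Throughout, $\log$ is the natural logarithm and $x^+=\max(x,0)$.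

\section{Bounded ratios and the tropical cone}\label{sec:cone}

\subsection*{Minors as Pl\"ucker coordinates}
It is convenient to index all minors of $A$ by subsets of one ordered set. For an $n\times2n$ matrix $V$ and $J\in\binom{[2n]}n$ let $\Delta_J(V)$ be the maximal minor on the columns $J$. Given $A$, let $\tilde A_{a,j}=(-1)^{n-a}A_{n+1-a,j}$ and $V(A)=[\,I_n\,|\,\tilde A\,]$.

\begin{lemma}\label{lem:pluck}
For $I,I'\subseteq[n]$ of equal size let $I^*=\{n+1-i:i\in I\}$ and $J=([n]\setminus I^*)\cup(n+I')$. The map $(I,I')\mapsto J$ is a bijection onto $\binom{[2n]}n$, and $\Delta_J(V(A))=(I|I')(A)$. If $V$ is an $n\times2n$ matrix with all $\Delta_J(V)>0$, there is a TP matrix $A$ with $\Delta_J(V)=\Delta_{[n]}(V)\,\Delta_J(V(A))$ for all $J$.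
\end{lemma}

\begin{proof}
The pair $(I,I')$ is recovered from $J\cap[n]$ and $J\setminus[n]$, which gives the bijection. Let $r=|I|$. Moving the rows in $I^*$ to the bottom takes one transposition for each pair $a\in I^*$, $a'\notin I^*$ with $a'>a$, and there are $\sum_{a\in I^*}(n-a)-\binom r2$ such pairs. The result is block triangular with diagonal blocks $I_{n-r}$ and $\tilde A(I^*|I')$. The matrix $\tilde A(I^*|I')$ is $A(I|I')$ with its $r$ rows reversed and with row signs $(-1)^{n-a}$, so its determinant is $(-1)^{\binom r2+\sum_{a\in I^*}(n-a)}(I|I')(A)$. The two signs cancel. For the last claim write $V=[V_1|V_2]$ with $\det V_1=\Delta_{[n]}(V)>0$, and define $A$ by $\tilde A=V_1^{-1}V_2$. Then $V=V_1V(A)$, the identity follows, and all minors of $A$ are positive.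
\end{proof}

Let $C\subseteq[2n]$ with $|C|=n-2$, let $a<b<c<d$ lie outside $C$, and write $\Delta_{ab}=\Delta_{C\cup\{a,b\}}$ and so on. Every $n\times 2n$ matrix satisfies the three-term Pl\"ucker relation
\begin{equation}\label{eq:pluck}
\Delta_{ac}\Delta_{bd}=\Delta_{ab}\Delta_{cd}+\Delta_{ad}\Delta_{bc}.
\end{equation}
Indeed, for $x<y$ one has $\Delta_{xy}=(-1)^{i(x)+i(y)}\det[C,x,y]$, where $i(x)$ is the number of elements of $C$ larger than $x$ and the columns $x,y$ are placed last. Each product in \eqref{eq:pluck} contains $a,b,c,d$ once, so the three signs agree. The form $\det[C,x,y]$ is zero if the columns in $C$ are dependent, and otherwise is a $2\times2$ determinant on the two-dimensional quotient by their span, where \eqref{eq:pluck} is the identity between the $2\times 2$ minors of a $2\times4$ matrix. For $n=2$ we have $\Delta_{12}=1$, $\Delta_{13}=a_{11}$, $\Delta_{14}=a_{12}$, $\Delta_{23}=a_{21}$, $\Delta_{24}=a_{22}$, $\Delta_{34}=\det A$, and \eqref{eq:pluck} reads $a_{11}a_{22}=\det A+a_{12}a_{21}$.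

\subsection*{Tropical vectors}
Let $p_J(z)=\Delta_J(V(A(z)))$. Recall the Cauchy--Binet formula $\det(XY)(I|I')=\sum_{K}\det X(I|K)\det Y(K|I')$. Each minor of $L_i(s)$ or $U_i(s)$ is $0$, $1$ or $s$, and each minor of $D$ is $0$ or a product of variables $d_j$. So $p_J$ has nonnegative integer coefficients, and $p_J\ne0$ because $p_J(z)>0$ for positive $z$.

For a nonzero polynomial $f$ with nonnegative coefficients and $\xi\in\mathbb R^{n^2}$ put
\[\operatorname{trop}f(\xi)=\max\{\langle\alpha,\xi\rangle: z^\alpha\text{ occurs in }f\}.\]
This is the growth rate of $f$ along the curve $z=e^{t\xi}=(e^{t\xi_i})_i$: the quotient $f(e^{t\xi})/e^{t\operatorname{trop}f(\xi)}$ tends to a positive constant as $t\to\infty$. No cancellation occurs in sums and products, so $\operatorname{trop}(fg)=\operatorname{trop}f+\operatorname{trop}g$ and $\operatorname{trop}(f+g)=\max(\operatorname{trop}f,\operatorname{trop}g)$.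

A \emph{tropical vector} is a vector $w(\xi)=(\operatorname{trop}p_J(\xi))_J$. Since the $p_J$ satisfy \eqref{eq:pluck}, every tropical vector satisfies
\begin{equation}\label{eq:trop}
w_{ac}+w_{bd}=\max(w_{ab}+w_{cd},\,w_{ad}+w_{bc}).
\end{equation}
Also $c\,w(\xi)=w(c\xi)$ for $c\ge0$. Let $\mathcal C_n$ be the convex cone generated by all tropical vectors.

We use three textbook facts. (P1) A cone generated by finitely many vectors $w_r$ is closed, and if $v$ is not in it, there is $m$ with $\langle m,w_r\rangle\le0$ for all $r$ and $\langle m,v\rangle>0$ (Farkas' lemma). (P2) A cone defined by finitely many linear inequalities with integer coefficients is generated by finitely many integral vectors. (P3) A point $\alpha$ lies in the convex hull of a finite set $E$ if and only if $\langle\alpha,\xi\rangle\le\max_{\alpha'\in E}\langle\alpha',\xi\rangle$ for all $\xi$.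

The cone $\mathcal C_n$ is generated by finitely many integral tropical vectors $w_1,\dots,w_N$. To see this, choose for each $J$ an exponent $\alpha_J$ of $p_J$, and consider the set of $\xi$ such that, for every $J$, the maximum defining $\operatorname{trop}p_J(\xi)$ is attained at $\alpha_J$. There are finitely many such sets and they cover $\mathbb R^{n^2}$. Each is a cone as in (P2), and on it $\xi\mapsto w(\xi)$ is linear with integer coefficients. The images of the integral generators of these cones generate $\mathcal C_n$.

\subsection*{Duality}
A ratio $R=S/T$ determines an integer vector $m=(m_J)$, the multiplicity of the minor $J$ in $S$ minus that in $T$, and $R(A)=\prod_J\Delta_J(V(A))^{m_J}$. Every integer vector $m$ arises in this way. Put $\lambda(A)=(\log\Delta_J(V(A)))_J$, so that $\log R(A)=\langle m,\lambda(A)\rangle$.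

\begin{lemma}\label{lem:bounded}
A ratio with vector $m$ is bounded if and only if $\langle m,w\rangle\le0$ for all $w\in\mathcal C_n$.
\end{lemma}

\begin{proof}
Let $p=\prod_{m_J>0}p_J^{m_J}$ and $q=\prod_{m_J<0}p_J^{-m_J}$. Then $R(A(z))=p(z)/q(z)$ and $\langle m,w(\xi)\rangle=\operatorname{trop}p(\xi)-\operatorname{trop}q(\xi)$. If this is positive for some $\xi$, then $p/q\to\infty$ along $z=e^{t\xi}$. Suppose instead that $\operatorname{trop}p\le\operatorname{trop}q$ everywhere. By (P3) each exponent $\alpha$ of $p$ is a convex combination $\sum\mu_{\alpha'}\alpha'$ of exponents of $q$. The inequality of arithmetic and geometric means gives $z^\alpha\le\sum\mu_{\alpha'}z^{\alpha'}\le q(z)$ for positive $z$, because the coefficients of $q$ are positive integers. Hence $p\le p(1,\dots,1)\,q$.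
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
If $\lambda(A)\in\mathcal C_n$ for all TP $A$, then $\log R(A)=\langle m,\lambda(A)\rangle\le0$ for every bounded $R$ by Lemma~\ref{lem:bounded}. Suppose $\lambda(A)\notin\mathcal C_n$. By (P1) the cone $\{m:\langle m,w_r\rangle\le0,\ r=1,\dots,N\}$ contains a vector with $\langle m,\lambda(A)\rangle>0$. By (P2) it has finitely many integral generators, and one of them has the same property. A ratio with this vector is bounded by Lemma~\ref{lem:bounded}, and $R(A)>1$.
\end{proof}

\subsection*{The cases $n=1$ and $n=2$}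

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Only ``bounded implies subtraction free'' needs proof. For $n=1$ we have $p=d_1^{\,i}$ and $q=d_1^{\,j}$; boundedness forces $i=j$, and then $p_R=0$.

Let $n=2$. By \eqref{eq:n2} all minors are monomials with coefficient $1$ except $a_{22}=x+y$, where $x=ld_1u$ and $y=d_2$. If a minor occurs in both $S$ and $T$, then $p_R$ is that minor times the polynomial for the reduced ratio, and a product of subtraction free polynomials is subtraction free. So assume that $S$ and $T$ have no common minor. Write $p/q=z^{\alpha}(x+y)^{\epsilon}$ with $\alpha\in\mathbb Z^4$ and $\epsilon\in\mathbb Z$, and let $\alpha_x\neq\alpha_y$ be the exponent vectors of $x$ and $y$. By Lemma~\ref{lem:bounded},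
\[\langle\alpha,\xi\rangle+\epsilon\max(\langle\alpha_x,\xi\rangle,\langle\alpha_y,\xi\rangle)\le0\quad\text{for all }\xi .\]
Adding this for $\xi$ and $-\xi$ gives $\epsilon\,|\langle\alpha_x-\alpha_y,\xi\rangle|\le0$, so $\epsilon=-j\le0$. Now (P3) gives $\alpha=i\alpha_x+(j-i)\alpha_y$ with $0\le i\le j$, and $i$ is an integer because it is the exponent of $l$ in $z^\alpha$. The minor $a_{22}$ occurs $j$ times in $T$ and, if $j>0$, not in $S$; if $j=0$ it does not occur. So $q=\mu\,(x+y)^j$ with a monomial $\mu$, and $p=\mu\,x^iy^{j-i}$. Then $q-p=\mu\bigl((x+y)^j-x^iy^{j-i}\bigr)$ is subtraction free since $\binom ji\ge1$.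
\end{proof}

\begin{example}\label{ex:C2}
For $n=2$ the coordinates $w_{13},w_{14},w_{23},w_{34}$ of $w(\xi)$ are independent linear forms in $\xi$, $w_{12}=0$, and $w_{24}$ is determined by \eqref{eq:trop}. The vector $w(\xi)+w(-\xi)$ has $|\langle\alpha_x-\alpha_y,\xi\rangle|$ in position $24$ and zeros elsewhere. Hence
\[\mathcal C_2=\{w:\ w_{12}=0,\ \ w_{13}+w_{24}\ge\max(w_{34},\,w_{14}+w_{23})\},\]
which contains every $\lambda(A)$. The gap between $\log(x+y)$ and $\max(\log x,\log y)$ is absorbed by adding tropical vectors whose maxima are attained by different terms.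
\end{example}

This is the difficulty for a disproof. A vector $\lambda(A)$ is never tropical, since \eqref{eq:trop} fails for it, but a sum of tropical vectors has much more freedom than a single one. We need a matrix that forces all summands to look alike.

\section{The network and a model of the obstruction}\label{sec:network}

\subsection*{The network}
Fix an integer $M\ge1$ and a real $H>0$; their values are needed only in Section~\ref{sec:rigid}. The network $\mathcal N$ (Figure~\ref{fig:net}) has $M$ \emph{cells} in series and $3M+1$ \emph{gates}, indexed by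
\[\mathcal G=\{0\}\cup\{(k,e),(k,1),(k,2):1\le k\le M\},\qquad 0<(1,e)<(1,1)<(1,2)<(2,e)<\cdots .\]
The interior vertices lie on the horizontal line at height $1$, from left to right in the order
\[\mathsf r,\ \mathsf v_0,\mathsf v_0',\ \bigl(\mathsf a_k,\ \mathsf v_{k,e},\mathsf v_{k,e}',\ \mathsf c_{k,1},\mathsf v_{k,1},\mathsf v_{k,1}',\mathsf c_{k,1}',\ \mathsf c_{k,2},\mathsf v_{k,2},\mathsf v_{k,2}',\mathsf c_{k,2}',\ \mathsf a_k'\bigr)_{k=1,\dots,M},\ \mathsf r' .\]
There are three kinds of edges. \emph{Line edges} join each vertex of this list to the next. \emph{Arcs} are semicircles above the line: the top arc $\mathsf r\to\mathsf r'$, the cell arcs $\mathsf a_k\to\mathsf a_k'$, and the inner arcs $\mathsf c_{k,j}\to\mathsf c_{k,j}'$. \emph{Vertical edges} join the line to the boundary vertices at height $0$: they are $s\to\mathsf r$, $\mathsf r'\to t$, and $s_i\to\mathsf v_i$, $\mathsf v_i'\to t_i$ for each gate $i$. All weights are $1$, except that $\mathsf c_{k,j}\to\mathsf v_{k,j}$ has weight $6$ and $\mathsf r\to\mathsf v_0$ has weight $\omega=e^H50^{-M}$. There are $n=3M+2$ sources $s,s_i$ and $n$ sinks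 $t,t_i$, in the left-to-right order
\[s,\ s_0,t_0,\ s_{(1,e)},t_{(1,e)},\ s_{(1,1)},t_{(1,1)},\ s_{(1,2)},t_{(1,2)},\ \dots,\ t .\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=1.05cm,>=stealth,font=\footnotesize]
\draw[gray] (-0.5,0)--(16.6,0);
\foreach \x/\lab in {0/{\mathsf r},1/{\mathsf v_0},2/{\mathsf v_0'},3/{\mathsf a},4/{\mathsf v_e},5/{\mathsf v_e'},6/{\mathsf c_1},7/{\mathsf v_1},8/{\mathsf v_1'},9/{\mathsf c_1'},10/{\mathsf c_2},11/{\mathsf v_2},12/{\mathsf v_2'},13/{\mathsf c_2'},14/{\mathsf a'},16/{\mathsf r'}}
{\node[circle,fill,inner sep=1.2pt] (p\x) at (\x,1) {}; \node at (\x+0.3,0.72) {$\lab$};}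
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/5,5/6,6/7,7/8,8/9,9/10,10/11,11/12,12/13,13/14} \draw[->] (p\x)--(p\y);
\draw (p14)--(14.55,1); \node at (15,1) {$\cdots$}; \draw[->] (15.45,1)--(p16);
\foreach \x/\lab in {0/s,1/{s_0},4/{s_e},7/{s_1},11/{s_2}} {\draw[->] (\x,0)--(p\x); \node[below] at (\x,0) {$\lab$};}
\foreach \x/\lab in {2/{t_0},5/{t_e},8/{t_1},12/{t_2},16/t} {\draw[->] (p\x)--(\x,0); \node[below] at (\x,0) {$\lab$};}
\draw[->] (p0) .. controls (1,4) and (15,4) .. (p16);
\draw[->] (p3) .. controls (4,2.9) and (13,2.9) .. (p14);
\draw[->] (p6) .. controls (6.4,2) and (8.6,2) .. (p9);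
\draw[->] (p10) .. controls (10.4,2) and (12.6,2) .. (p13);
\node at (0.6,1.2) {$\omega$}; \node at (6.65,1.2) {$6$}; \node at (10.65,1.2) {$6$};
\end{tikzpicture}
\caption{The network with its first cell, from $\mathsf a$ to $\mathsf a'$; the cell index is omitted, and the dots stand for $M-1$ further copies of the cell. Unlabeled edges have weight $1$. A gate $i$ is the edge $\mathsf v_i\to\mathsf v_i'$; the path $s_i\to\mathsf v_i\to\mathsf v_i'\to t_i$ closes it to all disjoint paths.}\label{fig:net}
\end{figure}

The weight of a path is the product of its edge weights. For $X\subseteq\mathcal G$ let $F(X)$ be the total weight of the paths from $s$ to $t$ that avoid the vertices $\mathsf v_i,\mathsf v_i'$, $i\in X$; we say that the gates in $X$ are \emph{closed}. Section~\ref{sec:paths} shows that $F(X)$ is a minor. If $0\in X$, only the top arc remains and $F(X)=1$. Otherwise let $X_k\subseteq\{e,1,2\}$ be the part of $X$ in cell $k$. The paths from $\mathsf a_k$ to $\mathsf a_k'$ have total weight $N(X_k)$, where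
\[N(\emptyset)=1+7\cdot7=50,\quad N(1)=N(2)=1+7=8,\quad N(12)=1+1=2,\quad N(Y)=1\ \text{ if }e\in Y ;\]
here and below $1$, $e$, $12$ abbreviate $\{1\}$, $\{e\}$, $\{1,2\}$. So $F(X)=1+\omega\prod_kN(X_k)$. Define the \emph{cost} of closing $Y$ by $\gamma_Y=\log(50/N(Y))$. Then
\begin{equation}\label{eq:F}
\log F(X)=L\Bigl(\sum_k\gamma_{X_k}\Bigr),\qquad L(y)=\log(1+e^{H-y})\qquad(0\notin X),
\end{equation}
with
\[\gamma_1=\gamma_2=\log\tfrac{25}4=1.83258\ldots,\qquad\gamma_{12}=\log25=3.21887\ldots,\qquad\gamma_e=\log50=3.91202\ldots .\]

\subsection*{One cell}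
Compute the same costs tropically, with real edge values that add along a path and with the maximum taken over paths. Let $\upsilon$ be the value of the cell arc and $\beta$ the value of the route through gate $e$ and both inner arcs, and let $x,y\ge0$ be the gains from being allowed to use gate $1$ or gate $2$ in place of the inner arc. The cell has value $\max(\upsilon,\beta+x+y)$. Closing gate $1$ or $2$ replaces $x$ or $y$ by $0$, and closing $e$ leaves $\upsilon$. If $\upsilon\ge\beta+x+y$, all costs are $0$. Otherwise $\delta(e)=\beta+x+y-\upsilon$, $\delta(1)=\min(x,\delta(e))$, $\delta(2)=\min(y,\delta(e))$ and $\delta(12)=\min(x+y,\delta(e))$. In both cases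
\begin{equation}\label{eq:min}
\delta(12)\ \ge\ \min\bigl(\delta(1)+\delta(2),\ \delta(e)\bigr).
\end{equation}
The true costs violate \eqref{eq:min}: $\gamma_1+\gamma_2-\gamma_{12}=\log\frac{25}{16}>0$ and $\gamma_e-\gamma_{12}=\log2>0$.

This is not yet an obstruction. The region \eqref{eq:min} is a union of two half-spaces, which is not convex, and the true costs are a sum of two vectors in it:
\[(\gamma_1,\gamma_2,\gamma_{12},\gamma_e)=\log\tfrac{25}{16}\cdot(1,1,1,1)+(\log4,\log4,\log16,\log32).\]
The two summands are not proportional to each other. The remaining parts of the network, namely the top arc and the long chain of cells, are there to force proportionality.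

\subsection*{Many cells}
Tropically, the competition between the top arc and the route through the cells turns $L(y)$ into a positive part. This suggests the following shape.

\begin{definition}\label{def:profile}
A \emph{profile} is a function on the subsets $X\subseteq\mathcal G\setminus\{0\}$ of the form
\[\psi(X)=\Bigl(K-\sum_{k=1}^M\delta_k(X_k)\Bigr)^+,\]
where $K\in\mathbb R$ and each $\delta_k$ is a nonnegative function on the subsets of $\{e,1,2\}$ with $\delta_k(\emptyset)=0$ that satisfies \eqref{eq:min}.
\end{definition}

We shall prove that if all bounded ratios are at most $1$ in size $n=3M+2$, then $\log F$ is a finite sum of profiles, and that this is impossible for suitable $M$ and $H$. Here is the reason for the impossibility in an idealized setting. Replace $L(y)$ by $(H-y)^+$, suppose that the costs $\delta^j$ of the $j$-th profile do not depend on the cell, and let the number $y$ of cells in which a given set $\theta$ is closed be a real variable. Profiles with $K_j\le0$ vanish and are dropped. The decomposition reads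
\[\sum_j\bigl(K_j-y\,\delta^j(\theta)\bigr)^+=(H-y\,\gamma_\theta)^+\qquad(y\ge0)\]
for $\theta\in\{1,2,12,e\}$. Three pieces of information suffice. At $y=0$ we get $\sum_jK_j=H$. For small $y>0$ we get $\sum_j\delta^j(\theta)=\gamma_\theta$. At $y=H/\gamma_\theta$ every term vanishes, so $\delta^j(\theta)H/\gamma_\theta\ge K_j$ for each $j$. These inequalities add up to $H\ge H$, so each is an equality: $\delta^j(\theta)=(K_j/H)\gamma_\theta$ for all $\theta$. Thus $\delta^j$ is a positive multiple of $\gamma$. It satisfies \eqref{eq:min} and $\gamma$ does not, a contradiction. In words, kinks of convex functions cannot cancel, so every summand has its kink where the sum has it.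

Three things separate this from a proof. The numbers $F(X)$ must be realized as minors of TP matrices, at least in a limit (Sections~\ref{sec:paths} and~\ref{sec:degen}). Tropical vectors are defined through the factorization \eqref{eq:fact} and have nothing to do with $\mathcal N$, so the shape of a profile must be derived from \eqref{eq:trop} alone (Section~\ref{sec:adapted}). Finally, $L$ has a rounded kink, $y$ is an integer, and the costs may vary from cell to cell (Section~\ref{sec:rigid}).

\section{Minors as sums over disjoint paths}\label{sec:paths}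

In $\mathcal N$ sources and sinks are interleaved along the boundary, which is what makes gates possible. We therefore need a path formula for minors in this generality.

Let $\mathcal N$ be any finite acyclic directed graph with positive edge weights, drawn in a closed disc without crossings, so that it meets the boundary circle exactly in its \emph{boundary vertices}. These are ordered linearly along the circle, starting from some point; each has degree $1$ and is a \emph{source} (its edge is outgoing) or a \emph{sink} (its edge is incoming). Assume that every other vertex has exactly one incoming edge or exactly one outgoing edge. Let $\mathcal S$ be the set of sources. For a source $\sigma$ and a sink $\tau$ let $W_{\sigma\tau}$ be the total weight of the directed paths from $\sigma$ to $\tau$, and let $\epsilon(\sigma,\tau)$ be the number of sources strictly between $\sigma$ and $\tau$. Let $V_0$ be the matrix with rows indexed by $\mathcal S$ and columns by all boundary vertices, both in order, whose column at a source $\sigma$ is the unit vector of $\sigma$ and whose entries at a sink $\tau$ are $(-1)^{\epsilon(\sigma,\tau)}W_{\sigma\tau}$.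 For a set $P$ of sources and a set $Q$ of sinks with $|P|=|Q|$ put
\[[P|Q]=(\mathcal S\setminus P)\cup Q .\]
Every set of $|\mathcal S|$ boundary vertices has this form.

\begin{lemma}\label{lem:paths}
$\Delta_{[P|Q]}(V_0)$ is the sum, over all families of pairwise vertex-disjoint directed paths joining $P$ bijectively to $Q$, of the product of the weights of the paths. In particular it is nonnegative.
\end{lemma}

\begin{proof}
Let $J=[P|Q]$. In the expansion of $\Delta_J(V_0)$ over bijections $\hat\pi:\mathcal S\to J$, a term vanishes unless $\hat\pi$ fixes each source in $J$. So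
\[\Delta_J(V_0)=\sum_{\pi:P\to Q}\eta(\pi)\sum_{\mathcal F:\pi}\operatorname{wt}(\mathcal F),\qquad\eta(\pi)=\operatorname{sgn}(\hat\pi)\prod_{\sigma\in P}(-1)^{\epsilon(\sigma,\pi(\sigma))},\]
where $\pi$ runs over bijections, $\hat\pi$ extends $\pi$ by the identity, and $\mathcal F:\pi$ runs over all families of paths $\sigma\to\pi(\sigma)$, disjoint or not. We show that disjoint families have sign $+1$ and that the others cancel in pairs. We use one topological fact: a simple arc in the disc that joins two boundary points and otherwise lies in the interior meets every curve joining the two boundary arcs that it determines.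

\emph{Disjoint families.} Say that two chords $\{\sigma,\tau\}$, $\{\sigma',\tau'\}$ cross if exactly one of $\sigma,\tau$ lies between $\sigma'$ and $\tau'$. We claim that $\eta(\pi)=(-1)^{\operatorname{cr}(\pi)}$, where $\operatorname{cr}(\pi)$ counts the crossing pairs among the chords $\{\sigma,\pi(\sigma)\}$. Write $\operatorname{sgn}(\hat\pi)$ as $-1$ to the number of inversions. A fixed source forms an inversion with $\sigma\mapsto\tau$ exactly when it lies between $\sigma$ and $\tau$, and then it is also counted in $\epsilon(\sigma,\tau)$; these contributions cancel. What remains is a sum over pairs $\sigma<\sigma'$ in $P$, with images $\tau,\tau'$, of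
\[[\tau>\tau']+[\tau>\sigma']+[\tau'<\sigma],\]
where a bracket is $1$ if its condition holds and $0$ otherwise; the terms record an inversion, $\sigma'$ between $\sigma$ and $\tau$, and $\sigma$ between $\sigma'$ and $\tau'$. The first two terms have odd sum exactly when $\tau$ lies between $\sigma'$ and $\tau'$. So the total is odd exactly when the chords cross. By the topological fact, disjoint paths have noncrossing chords, so a disjoint family has sign $+1$.

\emph{Effect of a swap.} Let $\pi'$ arise from $\pi$ by exchanging the images $\tau,\tau'$ of $\sigma,\sigma'$. Let $r(\sigma)$ be the rank of $\sigma$ among the sources and $c(\tau)$ the number of sources before $\tau$. Then $\epsilon(\sigma,\tau)$ is $c(\tau)-r(\sigma)$ if $\sigma<\tau$ and $r(\sigma)-1-c(\tau)$ if $\sigma>\tau$, so $\epsilon(\sigma,\tau)\equiv c(\tau)+r(\sigma)+[\sigma>\tau]\pmod 2$. Hence $\eta(\pi')=-(-1)^{N}\eta(\pi)$, where $N$ is the number of pairs (source, sink) among these four vertices in which the source comes later. Writing $\mathsf s$ for a source and $\mathsf t$ for a sink, $N=0,2,2,4$ for the orders $\mathsf{sstt},\mathsf{stts},\mathsf{tsst},\mathsf{ttss}$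 and $N=1,3$ for $\mathsf{stst},\mathsf{tsts}$. So a swap reverses the sign unless sources and sinks alternate.

\emph{Alternating ends force disjointness.} Let $\Gamma:\sigma\to\tau$ and $\Gamma':\sigma'\to\tau'$ be paths with $\sigma\neq\sigma'$, $\tau\ne\tau'$ and alternating ends, and suppose that they meet. By acyclicity the common vertices occur in the same order on both paths; let $v$ be the first and $v'$ the last. A source can only start a path and a sink can only end one, so $v,v'$ are interior. The paths enter $v$ by different edges, so $v$ has exactly one outgoing edge. They leave $v'$ by different edges, so $v'$ has at least two outgoing edges, and $v\ne v'$. The initial parts of $\Gamma,\Gamma'$ up to $v$ form a simple arc from $\sigma$ to $\sigma'$. The final parts from $v'$ form a curve from $\tau$ to $\tau'$. It avoids the arc: a vertex of the final part of $\Gamma$ comes after $v$ on $\Gamma$, and it lies on $\Gamma'$ only if it is $v'$, which comes after $v$ on $\Gamma'$; the same holds with the paths exchanged. But $\tau$ and $\tau'$ lie on different boundary arcs, which contradicts the topological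 fact.

\emph{Cancellation.} Take a family that is not vertex-disjoint. Let $\sigma$ be the smallest source whose path meets another path, $x$ the first vertex of this path lying on another path, and $\sigma'$ the smallest source other than $\sigma$ whose path contains $x$. Exchange the parts after $x$ of the paths of $\sigma$ and $\sigma'$. By acyclicity the results are paths, and the weight is unchanged. The two new paths cover the same vertices as the old ones, so paths of sources smaller than $\sigma$ still meet nothing. A vertex before $x$ on the path of $\sigma$ lies on no other old path and not on the old tail of its own path, so it lies on no other new path. The set of sources whose paths contain $x$ is unchanged. Hence the new family selects the same $\sigma,x,\sigma'$, and the operation is an involution. The two paths meet, so their ends do not alternate and the sign is reversed.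
\end{proof}

\begin{remark}
The condition on interior vertices is used only to get $v\neq v'$, and it is needed. Let $\sigma,\tau,\sigma',\tau'$ in this order all be joined to one interior vertex by edges of weight $1$. Then $V_0=\left(\begin{smallmatrix}1&1&0&-1\\0&1&1&1\end{smallmatrix}\right)$ has minor $2$ on the two sinks, but there is no disjoint family.
\end{remark}

The network of Section~\ref{sec:network} satisfies the hypotheses. The intervals spanned by the arcs have distinct endpoints and are pairwise nested or disjoint, so the drawing has no crossings and fits in a large half disc with the boundary vertices on the diameter. Edges between interior vertices go from left to right, so the graph is acyclic. Each interior vertex has degree $3$: the vertices $\mathsf r,\mathsf a_k,\mathsf c_{k,j},\mathsf v_i'$ have one incoming edge, and $\mathsf r',\mathsf a_k',\mathsf c_{k,j}',\mathsf v_i$ have one outgoing edge. From now on $V_0$ is the $n\times2n$ matrix of this network, the boundary vertices are identified in order with $1,\dots,2n$, and $\Delta[P|Q]=\Delta_{[P|Q]}(V_0)$. We write sets by juxtaposition.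 A gate $i$, or a set $X$ of gates, written on both sides of the bar means that the $s_i$ are added to $P$ and the $t_i$ to $Q$; for example $[s_0Xi\,|\,tXi]$.

\begin{lemma}[gate rule]\label{lem:gate}
Let $X\subseteq\mathcal G$, and let $P,Q$ contain no $s_i,t_i$ with $i\in X$. Then $\Delta[PX|QX]$ is the total weight of the disjoint families from $P$ to $Q$ that avoid all $\mathsf v_i,\mathsf v_i'$ with $i\in X$. In particular $\Delta[X|X]=1$ and $\Delta[sX|tX]=F(X)$.
\end{lemma}

\begin{proof}
Let $i\in X$. The path from $s_i$ begins $s_i\to\mathsf v_i\to\mathsf v_i'$, and the path to $t_i$ ends $\mathsf v_i'\to t_i$. In a disjoint family they are the same path, which has weight $1$. The other paths avoid it, and every family from $P$ to $Q$ that avoids the closed gates is completed uniquely by these short paths.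
\end{proof}

\section{Degeneration to adapted tropical vectors}\label{sec:degen}

Many minors of $V_0$ vanish, so $V_0$ does not come from a TP matrix. It is a limit of matrices that do, and the vanishing minors are useful: they turn some relations \eqref{eq:pluck} into equalities of two products, which are linear equations for the logarithms.

Call an instance $(C;a,b,c,d)$ of \eqref{eq:pluck} \emph{degenerate} if at $V_0$ the left side is positive and one of the two products on the right is zero. The other product, which \emph{survives}, then equals the left side. For a vector $w$ indexed by $\binom{[2n]}n$, the \emph{defect} of a degenerate instance is $w_{ac}+w_{bd}$ minus $w_{ab}+w_{cd}$ or $w_{ad}+w_{bc}$, whichever pair survives. By \eqref{eq:trop} defects are nonnegative on tropical vectors. A tropical vector is \emph{adapted} if all its defects vanish, that is, if in every degenerate instance the maximum in \eqref{eq:trop} is attained by the surviving pair. Nonnegative multiples of adapted vectors are adapted.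

Write $w[P|Q]=w_{[P|Q]}$. For $X\subseteq\mathcal G\setminus\{0\}$ define the linear form
\[\rho_X(w)=w[sX|tX]-w[X|X]-w[s0|t0]+w[0|0].\]
By Lemma~\ref{lem:gate} the four minors involved are $F(X),1,1,1$ at $V_0$. The three correction terms make $\rho_X$ vanish on every vector of the form $J\mapsto\sum_{j\in J}x_j$, because each column occurs equally often with sign $+$ and with sign $-$. So $\rho_X$ ignores rescaling of the columns of $V$, and in particular it vanishes on $\mathbf 1=(1,\dots,1)$.

To perturb $V_0$ we use the matrices $G_\varepsilon=(\varepsilon^{(i-j)^2})_{i,j}$ with $0<\varepsilon<1$, of any size. They tend to the identity as $\varepsilon\to0$, and they are TP. Indeed $\varepsilon^{(i-j)^2}=\varepsilon^{i^2}\varepsilon^{j^2}(\varepsilon^{-2i})^j$, so each minor is a positive multiple of a generalized Vandermonde determinant $\det(x_a^{\,j_b})$ with $0<x_1<\dots<x_r$ and integers $j_1<\dots<j_r$. Such a determinant is positive: it is nonzero because a real polynomial with at most $r$ terms has at most $r-1$ positive zeros, its sign is therefore constant in $x$, and for $x_a=\tau^a$ with $\tau$ large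 the diagonal term dominates.

\begin{lemma}\label{lem:degen}
Let $n=3M+2$. If every bounded ratio of minors of $n\times n$ matrices is at most $1$ on TP matrices, there are finitely many adapted tropical vectors $w^j$ with $\log F(X)=\sum_j\rho_X(w^j)$ for all $X\subseteq\mathcal G\setminus\{0\}$.
\end{lemma}

\begin{proof}
Put $V_\varepsilon=V_0G_\varepsilon$ with $G_\varepsilon$ of size $2n$. All maximal minors of $V_0$ are nonnegative and $\Delta[\emptyset|\emptyset]=1$, so Cauchy--Binet gives $\Delta_J(V_\varepsilon)>0$ for all $J$; also $\Delta_J(V_\varepsilon)\to\Delta_J(V_0)$. Let $A_\varepsilon$ be the TP matrix of Lemma~\ref{lem:pluck}. The vector $\lambda_\varepsilon=(\log\Delta_J(V_\varepsilon))_J$ differs from $\lambda(A_\varepsilon)$ by a multiple of $\mathbf 1$, on which the defects and the $\rho_X$ vanish. By Theorem~\ref{thm:compl}(b), $\lambda(A_\varepsilon)=\sum_rc_r(\varepsilon)w_r$ with $c_r(\varepsilon)\ge0$, where $w_1,\dots,w_N$ are the fixed generators of $\mathcal C_n$.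

Each defect of $\lambda_\varepsilon$ is the logarithm of the left side of \eqref{eq:pluck} divided by the surviving product, evaluated at $V_\varepsilon$, so it tends to $0$. Let $\mathfrak D$ be the sum of all defects. Then $\sum_rc_r(\varepsilon)\mathfrak D(w_r)\to0$ with nonnegative terms, so $c_r(\varepsilon)\to0$ whenever $w_r$ is not adapted. On the other hand $\rho_X(\lambda_\varepsilon)\to\log F(X)$. Hence
\[\sum_{w_r\text{ adapted}}c_r(\varepsilon)\,\bigl(\rho_X(w_r)\bigr)_X\ \longrightarrow\ \bigl(\log F(X)\bigr)_X .\]
The coefficients need not converge, but by (P1) the limit lies in the cone generated by the vectors $(\rho_X(w_r))_X$ with $w_r$ adapted. Absorb the coefficients into the $w_r$.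
\end{proof}

\section{Adapted vectors give profiles}\label{sec:adapted}

\begin{proposition}\label{prop:profile}
If $w$ is an adapted tropical vector, then $X\mapsto\rho_X(w)$ is a profile.
\end{proposition}

All instances of \eqref{eq:pluck} that we need involve two sources $\sigma<\sigma'$ outside $P$ and two sinks $\tau<\tau'$ outside $Q$, with $C=(\mathcal S\setminus P\sigma\sigma')\cup Q$. Adding a source to $C$ removes it from the left of the bar, and adding a sink puts it on the right. Taking $a,b,c,d$ to be the four vertices in order, we get two forms, in which a bracket stands for the minor with that column set: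
\begin{align}
\sigma<\sigma'<\tau<\tau':&\quad[P\sigma'|Q\tau]\,[P\sigma|Q\tau']=[P|Q]\,[P\sigma\sigma'|Q\tau\tau']+[P\sigma'|Q\tau']\,[P\sigma|Q\tau],\label{eq:N}\\
\sigma<\tau<\sigma'<\tau':&\quad[P|Q]\,[P\sigma\sigma'|Q\tau\tau']=[P\sigma|Q\tau]\,[P\sigma'|Q\tau']+[P\sigma'|Q\tau]\,[P\sigma|Q\tau'].\label{eq:A}
\end{align}
We call $P|Q$ the context and list the four vertices in boundary order. For a tropical vector each instance gives an equality with a maximum, hence two inequalities; for an adapted vector a degenerate instance gives a linear equality. Degeneracy is checked with Lemmas~\ref{lem:paths} and~\ref{lem:gate} and the fact that paths move from left to right. Let \emph{the arc path} be the path $s_0\to\mathsf v_0\to\mathsf v_0'\to\mathsf a_1\to\mathsf a_1'\to\cdots\to\mathsf a'_M\to\mathsf r'\to t$ along all cell arcs; it avoids every gate other than $0$.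

\begin{proof}[Proof of Proposition~\ref{prop:profile}]
For $X\subseteq\mathcal G$ put $b(X)=w[X|X]$ and $\varphi(X)=w[sX|tX]-b(X)$, so that $\rho_X(w)=\varphi(X)-\varphi(\{0\})$. For $0\notin X$ put
\[h(X)=w[s_0X|tX]-b(X),\qquad g(X)=w[sX|t_0X]-b(X).\]
Here $h$ measures the passage through the cells and $g$ the entrance to them.

\emph{Step 1: $b$ is additive.} At $V_0$ all $[X|X]$ equal $1$, but $b$ need not vanish; we show that it depends on $X$ as a column rescaling would. Let $i<j$ be gates outside $X$ and use \eqref{eq:A} with $s_i,t_i,s_j,t_j$ in the context $X|X$. The left side is $1$ at $V_0$, and $\Delta[s_jX|t_iX]=0$ because no path goes from $s_j$ back to $t_i$. Hence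
\begin{equation}\label{eq:badd}
b(X)+b(Xij)=b(Xi)+b(Xj).
\end{equation}
So the increment $b(Xi)-b(X)$ does not change when a gate $j\ne i$ is added to $X$; it depends only on $i$.

\emph{Step 2: $\varphi(X)=\varphi(\{0\})$ if $0\in X$.} Let $i\notin X$ and use \eqref{eq:N} with $s,s_i,t_i,t$ in the context $X|X$. The left side at $V_0$ is $\Delta[Xi|Xi]\,F(X)=1$. Also $\Delta[sX|t_iX]=0$, since a path from $s$ to $t_i$ cannot take the top arc and so passes the closed gate $0$. Hence $b(Xi)+w[sX|tX]=b(X)+w[sXi|tXi]$, that is, $\varphi(Xi)=\varphi(X)$.

\emph{Step 3: the positive part.} Let $0\notin X$. The tropical form of \eqref{eq:N} with $s,s_0,t_0,t$ in the context $X|X$ is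
\[b(X0)+w[sX|tX]=\max\bigl(b(X)+w[sX0|tX0],\ w[s_0X|tX]+w[sX|t_0X]\bigr).\]
Subtract $b(X)+b(X0)$ and use Step~2:
\[\varphi(X)=\max\bigl(\varphi(\{0\}),\ h(X)+g(X)-(b(X0)-b(X))\bigr).\]
The last bracket does not depend on $X$ by Step~1. Neither does $g$. For $i\notin X$, $i\ne0$, use \eqref{eq:A} with $s,t_0,s_i,t_i$ in the context $X|X$. The left side is positive at $V_0$ because of the path $s\to\mathsf r\to\mathsf v_0\to\mathsf v_0'\to t_0$, and $\Delta[s_iX|t_0X]=0$. Hence $b(X)+w[sXi|t_0Xi]=w[sX|t_0X]+b(Xi)$, that is, $g(Xi)=g(X)$. We conclude that $\rho_X(w)=(\kappa+h(X))^+$ with $\kappa$ independent of $X$.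

\emph{Step 4: $h$ is additive over cells and decreasing.} Let $0\notin X$, and let $i<j$ be gates outside $X$ in different cells, $i$ in cell $k$. Use \eqref{eq:A} with $s_i,t_i,s_j,t_j$ in the context $s_0X|tX$. The left side is positive at $V_0$ by the arc path. The minor $\Delta[s_0s_iX|tt_jX]$ counts pairs of disjoint paths from $\{s_0,s_i\}$ to $\{t,t_j\}$. Both start to the left of $\mathsf a_k'$ and end to the right of it, and the only edge that jumps over $\mathsf a'_k$ is the top arc, which they cannot reach. So both pass $\mathsf a_k'$ and the minor is $0$. The resulting equality, minus \eqref{eq:badd}, is $h(X)+h(Xij)=h(Xi)+h(Xj)$. Thus an increment $h(Xi)-h(X)$ is unchanged when gates of other cells are added to or removed from $X$, and it depends only on $i$ and on the part of $X$ in the cell of $i$. Build $X$ up cell by cell; the increments within cell $k$ add up to $h(X_k)-h(\emptyset)$, where $X_k$ is read as a set of gates of cell $k$. So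
\[h(X)=h(\emptyset)-\sum_k\delta_k(X_k),\qquad\delta_k(Y)=h(\emptyset)-h(Y).\]
The tropical form of \eqref{eq:N} with $s_0,s_i,t_i,t$ in the context $X|X$ gives $b(Xi)+w[s_0X|tX]\ge b(X)+w[s_0Xi|tXi]$, that is, $h(X)\ge h(Xi)$. Hence $\delta_k\ge0$, and $\rho_X(w)$ has the required form with $K=\kappa+h(\emptyset)$.

\emph{Step 5: the inequality \eqref{eq:min}.} Fix a cell, drop its index, and write $e<1<2$ for its gates. In terms of $h$, \eqref{eq:min} says
\begin{equation}\label{eq:goal}
h(\emptyset)+h(12)\le\max\bigl(h(1)+h(2),\ h(\emptyset)+h(e)\bigr).
\end{equation}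
The tropical form of \eqref{eq:A} with $s_1,t_1,s_2,t_2$ in the context $s_0|t$, after subtracting $b(\emptyset)+b(12)=b(1)+b(2)$, is
\[h(\emptyset)+h(12)=\max\bigl(h(1)+h(2),\ w[s_0s_2|t_1t]+w[s_0s_1|t_2t]-b(\emptyset)-b(12)\bigr).\]
This instance is not degenerate, and we must bound the second term by $h(\emptyset)+h(e)$. The network shows how. In a family for $[s_0s_1|t_2t]$ the path $s_1\to t_2$ occupies $\mathsf c_1'$, so the path $s_0\to t$ takes the cell arc, as if $e$ were closed. A family for $[s_0s_2|t_1t]$ consists of paths $s_0\to t_1$ and $s_2\to t$, and a path $s_1\to t_2$ supplies the missing middle of a path $s_0\to t$. Accordingly we prove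
\begin{align}
w[s_0s_1|t_2t]&\le w[s_1|t_2]+h(e),\label{eq:Z}\\
w[s_0s_2|t_1t]+w[s_1|t_2]&\le b(12)+b(\emptyset)+h(\emptyset).\label{eq:X}
\end{align}
Their sum is the required bound.

For \eqref{eq:Z}, use \eqref{eq:N} with $s_0,s_e,t_e,t$ in the context $s_1|t_2$:
\[[s_1e|t_2e]\,[s_0s_1|t_2t]=[s_1|t_2]\,[s_0s_1e|t_2te]+[s_1s_e|t_2t]\,[s_0s_1|t_2t_e].\]
The left side is positive at $V_0$: take the path $s_1\to\mathsf v_1\to\mathsf v_1'\to\mathsf c_1'\to\mathsf c_2\to\mathsf v_2\to\mathsf v_2'\to t_2$, which avoids gate $e$ and the arc path. Also $\Delta[s_1s_e|t_2t]=0$, since paths from $s_e$ and from $s_1$ to $t_2$ or $t$ both pass $\mathsf c_1'$. Hence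
\[w[s_1e|t_2e]+w[s_0s_1|t_2t]=w[s_1|t_2]+w[s_0s_1e|t_2te].\]
The tropical form of \eqref{eq:N} with $s_0,s_1,t_2,t$ in the context $e|e$ gives
\[w[s_1e|t_2e]+w[s_0e|te]\ge b(e)+w[s_0s_1e|t_2te].\]
So $w[s_0s_1e|t_2te]-w[s_1e|t_2e]\le w[s_0e|te]-b(e)=h(e)$, and \eqref{eq:Z} follows.

For \eqref{eq:X}, use \eqref{eq:A} with $s_0,t_1,s_2,t$ in the empty context. The left side is positive at $V_0$: follow the arc path from $s_0$ to $\mathsf a$ and then the line to $\mathsf v_1'$ and $t_1$, and go from $s_2$ along the line to $\mathsf a'$ and then along the arc path to $t$. Also $\Delta[s_2|t_1]=0$. Hence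
\[b(\emptyset)+w[s_0s_2|t_1t]=w[s_0|t_1]+w[s_2|t].\]
The tropical forms of \eqref{eq:N} with $s_1,s_2,t_2,t$ and with $s_0,s_1,t_1,t$, in the empty context, give
\[w[s_2|t]+w[s_1|t_2]\le b(2)+w[s_1|t],\qquad w[s_1|t]+w[s_0|t_1]\le b(1)+w[s_0|t].\]
Adding the three relations gives $b(\emptyset)+w[s_0s_2|t_1t]+w[s_1|t_2]\le b(1)+b(2)+w[s_0|t]$. Since $b(1)+b(2)=b(\emptyset)+b(12)$ and $w[s_0|t]=b(\emptyset)+h(\emptyset)$, this is \eqref{eq:X}.
\end{proof}

\section{Rigidity: $\log F$ is not a sum of profiles}\label{sec:rigid}

In the model of Section~\ref{sec:network} the costs did not depend on the cell. In general we close the same gates in a random set of $m$ cells. The model argument then shows that the total cost in profile $j$ is close to $K_j$ on average. The next lemma says that a random sum of $m$ terms can be this concentrated only if almost all terms are close to $K_j/m$.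

\begin{lemma}\label{lem:anti}
Let $x_1,\dots,x_M$ and $K$ be real numbers, let $1\le m\le M/2$, let $\mathcal K$ be a uniformly random $m$-subset of $[M]$, and let $Z=\sum_{k\in\mathcal K}x_k$. Then
\[\frac1M\sum_{k=1}^M\Bigl|x_k-\frac Km\Bigr|\le\Bigl(\frac{2\sqrt3}{\sqrt m}+\frac1m\Bigr)\,\mathbb E|Z-K| .\]
\end{lemma}

\begin{proof}
Let $\mu$ be the mean of the $x_k$, and let $\operatorname{Dev}$ be the mean of $|x_k-x_{k'}|$ over ordered pairs $k\ne k'$. Then $\frac1M\sum_k|x_k-\mu|\le\frac1{M^2}\sum_{k,k'}|x_k-x_{k'}|\le\operatorname{Dev}$, and $|\mu-K/m|=\frac1m|\mathbb E(Z-K)|\le\frac1m\mathbb E|Z-K|$. It remains to show that $\mathbb E|Z-K|\ge\frac{\sqrt m}{2\sqrt3}\operatorname{Dev}$.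

Since $2m\le M$, we can choose a uniformly random sequence $k_1,k_1',\dots,k_m,k_m'$ of distinct elements of $[M]$ and pick one element from each pair by independent fair signs $\epsilon_i$. The chosen set has a distribution invariant under permutations of $[M]$, so it is a uniform $m$-subset. Condition on the pairs. Then $Z-K=\alpha+Y$, where $\alpha$ is a constant, $Y=\sum_i\epsilon_iy_i$ and $y_i=\frac12(x_{k_i}-x_{k_i'})$. Since $Y$ is symmetric,
\[\mathbb E|\alpha+Y|=\tfrac12\mathbb E\bigl(|\alpha+Y|+|\alpha-Y|\bigr)=\mathbb E\max(|\alpha|,|Y|)\ge\mathbb E|Y| .\]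
H\"older's inequality gives $\mathbb EY^2=\mathbb E\,|Y|^{2/3}|Y|^{4/3}\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}$. Moreover $\mathbb EY^2=\sum_iy_i^2$ and $\mathbb EY^4=\sum_iy_i^4+3\sum_{i\ne i'}y_i^2y_{i'}^2\le3(\mathbb EY^2)^2$. Hence $\mathbb E|Y|\ge(\sum_iy_i^2/3)^{1/2}\ge\sum_i|y_i|/\sqrt{3m}$, which is trivial if all $y_i$ vanish. Averaging over the pairs, $\mathbb E|y_i|=\frac12\operatorname{Dev}$, so $\mathbb E|Z-K|\ge\frac{m}{2\sqrt{3m}}\operatorname{Dev}$.
\end{proof}

\begin{proposition}\label{prop:rigid}
For $M=26000$ and $H=23000$, the function $X\mapsto\log F(X)$ on subsets of $\mathcal G\setminus\{0\}$ is not a finite sum of profiles.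
\end{proposition}

\begin{proof}
Suppose that $\log F=\sum_j\psi_j$, where $\psi_j$ has data $K_j$ and $\delta^j_k$. Since $\delta^j_k\geq 0$, profiles with $K_j\le0$ vanish, so assume $K_j>0$. Let $\theta\in\{1,2,12,e\}$. A cost larger than $K_j$ has the same effect as the cost $K_j$, so we truncate: put $x^j_{\theta,k}=\min(K_j,\delta^j_k(\theta))$ and $\mu^j_\theta=\frac1M\sum_kx^j_{\theta,k}$. Closing $\theta$ in the cells of a set $\mathcal K\subseteq[M]$, and nothing else, gives by \eqref{eq:F}
\begin{equation}\label{eq:dec}
\sum_j\Bigl(K_j-\sum_{k\in\mathcal K}x^j_{\theta,k}\Bigr)^+=L(|\mathcal K|\gamma_\theta).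
\end{equation}
Since $L'(y)=-e^{H-y}/(1+e^{H-y})\in(-1,0)$, the function $L$ is decreasing and $1$-Lipschitz. Also $L(0)\ge H$, and $L(y)\le\log2$ for $y\ge H$. We use \eqref{eq:dec} for the three sizes of $\mathcal K$ that correspond to the model.

For $\mathcal K=\emptyset$ we get $\sum_jK_j=L(0)\ge H$. For $|\mathcal K|=1$ the truncation lets us drop the positive part, and averaging over the cell gives $\sum_j(K_j-\mu^j_\theta)=L(\gamma_\theta)$. Hence
\begin{equation}\label{eq:slope}
\sum_j\mu^j_\theta=L(0)-L(\gamma_\theta)\le\gamma_\theta .
\end{equation}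
Next let $\theta\in\{1,2,e\}$ and $m=m_\theta=\lceil H/\gamma_\theta\rceil$, so that $H\le m\gamma_\theta<H+\gamma_\theta$. We check below that $2m\le M$. Let $\mathcal K$ be a uniformly random $m$-subset of $[M]$ and $Z_j=\sum_{k\in\mathcal K}x^j_{\theta,k}$. Then $\mathbb EZ_j=m\mu^j_\theta$, and \eqref{eq:dec} gives $\sum_j\mathbb E(K_j-Z_j)^+=L(m\gamma_\theta)\le\log2$. From $|x|=x+2(-x)^+$ and \eqref{eq:slope},
\[\sum_j\mathbb E|Z_j-K_j|=\sum_j(m\mu^j_\theta-K_j)+2\sum_j\mathbb E(K_j-Z_j)^+\le m\gamma_\theta-H+2\log2\le\gamma_\theta+2\log2 .\]
This bound does not depend on $H$, although $\sum_jK_j\geq H$. Lemma~\ref{lem:anti}, applied to each $j$, gives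
\begin{equation}\label{eq:err}
\sum_j\frac1M\sum_k\Bigl|x^j_{\theta,k}-\frac{K_j}{m_\theta}\Bigr|\le\operatorname{err}_\theta:=(\gamma_\theta+2\log2)\Bigl(\frac{2\sqrt3}{\sqrt{m_\theta}}+\frac1{m_\theta}\Bigr).
\end{equation}

Now apply \eqref{eq:min}. It survives truncation, because $x^j_{\theta,k}\le\delta^j_k(\theta)$ and $x^j_{e,k}\le K_j$:
\[x^j_{12,k}\ge\min\bigl(K_j,\ \delta^j_k(1)+\delta^j_k(2),\ \delta^j_k(e)\bigr)\ge\min\bigl(x^j_{1,k}+x^j_{2,k},\ x^j_{e,k}\bigr).\]
Since $m_1=m_2$, the right side is at least $K_j\min(2/m_1,1/m_e)-\sum_{\theta=1,2,e}|x^j_{\theta,k}-K_j/m_\theta|$. Average over $k$, sum over $j$, and use \eqref{eq:slope} for $\theta=12$, then \eqref{eq:err} and $\sum_jK_j\ge H$: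
\begin{equation}\label{eq:final}
\gamma_{12}\ \ge\ \min\Bigl(\frac{2H}{m_1},\frac H{m_e}\Bigr)-2\operatorname{err}_1-\operatorname{err}_e .
\end{equation}
The minimum is close to $\min(2\gamma_1,\gamma_e)=2\gamma_1$, which exceeds $\gamma_{12}$ by $\log\frac{25}{16}$, and the errors are of order $H^{-1/2}$. So $H$ must be large enough to beat this gap, and $M$ must be at least $2m_1$ and $2m_e$.

Let $H=23000$. From $H/12551<1.83253<\gamma_1<1.83266<H/12550$ we get $m_1=12551$, and from $H/5880<3.9116<\gamma_e<3.9122<H/5879$ we get $m_e=5880$. So $2m_e<2m_1=25102\le M$. Further $2H/m_1>3.665$, because $12551\cdot3.665<46000$, and $H/m_e>3.9$. We have $\gamma_1+2\log2=\log25<3.219$, $\gamma_e+2\log2=\log200<5.299$, $2\sqrt3<3.4642$, $\sqrt{12551}>112$ and $\sqrt{5880}>76.6$. Therefore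
\[\operatorname{err}_1<3.219\Bigl(\frac{3.4642}{112}+0.0001\Bigr)<0.1,\qquad\operatorname{err}_e<5.299\Bigl(\frac{3.4642}{76.6}+0.0002\Bigr)<0.241 .\]
The right side of \eqref{eq:final} exceeds $3.665-0.2-0.241=3.224$, while $\gamma_{12}=\log 25<3.219$. This is a contradiction.
\end{proof}

\section{Proof of the main theorem}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M=26000$, $H=23000$ and $n_0=3M+2=78002$. If every bounded ratio in size $n_0$ were at most $1$, then $\log F$ would be a finite sum of profiles by Lemma~\ref{lem:degen} and Proposition~\ref{prop:profile}, contrary to Proposition~\ref{prop:rigid}. So there are a bounded ratio $R$ and a TP matrix $A$ of size $n_0$ with $R(A)>1$.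

Let $n>n_0$, and read $R$ as a ratio of minors of the leading $n_0\times n_0$ block of an $n\times n$ matrix. It is still bounded, because this block of a TP matrix is TP. A minor of the block diagonal matrix $A\oplus I_{n-n_0}$ is $0$ or the product of a minor of $A$ and a minor of the identity. So all its minors are nonnegative and its principal minors are positive. With $G_\varepsilon$ of size $n$ as in Section~\ref{sec:degen}, Cauchy--Binet writes the minor $(I|I')$ of $G_\varepsilon(A\oplus I_{n-n_0})$ as a sum of nonnegative terms, and the term $K=I'$ is positive. This matrix is therefore TP. Its leading block tends to $A$ as $\varepsilon\to0$, so $R>1$ at it for small $\varepsilon$.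

Finally, let $R=S/T$ be bounded in size $n$ with $R(A)>1$, and write $A=A(z)$ with $z$ positive. Then $p_R(z)=T(A)-S(A)<0$, so $p_R$ has a negative coefficient.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Take $R$ and $A=A(z)$ from Theorem~\ref{thm:main}, and choose a positive integer $k$ with $R(A)^k>K$. The ratio $R^k$, obtained by repeating the numerator and the denominator $k$ times, is bounded. Its polynomials satisfy $p(z)/q(z)=R(A)^k>K$, so $Kq-p$ is negative at the positive point $z$ and is not subtraction free.
\end{proof}

\begin{thebibliography}{1}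
\bibitem{BF} Adam Boocher and Bradley Froehle, \emph{On generators of bounded ratios of minors for totally positive matrices}, arXiv:0804.3226 (2008).
\end{thebibliography}
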